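# A Kazhdan–Lusztig character with no positive codominant expansion

## 1. Kazhdan–Lusztig characters and 312-avoiding permutations

Each permutation $w$ gives a Kazhdan–Lusztig element $C'_w$ of the Hecke algebra, and evaluating all irreducible characters on $C'_w$ packages it into one symmetric function $\mathrm{ch}(C'_w)$. For permutations avoiding the pattern $312$ this function is very tractable. We ask whether these tractable ones already generate all the others positively. The answer one would first guess is *yes*, and the small cases will support it. We first fix terms.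

Let $H_n$ be the $\mathbb C(q^{1/2})$-algebra generated by $T_s$, $s$ running over the simple transpositions $s_i=(i,i+1)$ of $S_n$, with relations $T_s^2=(q-1)T_s+q$, $T_sT_{s'}=T_{s'}T_s$ for $s=s_i$, $s'=s_j$ with $|i-j|>1$, and $T_sT_{s'}T_s=T_{s'}T_sT_{s'}$ if $|i-j|=1$. For a reduced word $w=s_{i_1}\cdots s_{i_\ell}$ put $T_w=T_{s_{i_1}}\cdots T_{s_{i_\ell}}$. For a set $Z$ of permutations, $T_Z=\sum_{v\in Z}T_v$. Permutations are written in one-line notation and composed right to left. Let $\ell$ be the length, $\le$ the Bruhat order, $e$ the identity. The Kazhdan–Lusztig basis element is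
$$C'_w=q^{-\ell(w)/2}\sum_{v\le w}P_{v,w}(q)\,T_v ,$$
with $P_{v,w}$ the Kazhdan–Lusztig polynomials. For $x\in H_n$ put
$$\mathrm{ch}(x)=\sum_{\lambda\vdash n}\chi^\lambda_q(x)\,s_\lambda ,$$
where $\chi_q^\lambda$ is the irreducible character of $H_n$ that deforms $\chi^\lambda$, and $s_\lambda$ is a Schur function. Since characters are traces, $\mathrm{ch}(xy)=\mathrm{ch}(yx)$.

For example, in $S_2$ the two characters send $T_s$ to $q$ and to $-1$, so $\mathrm{ch}(1+T_s)=(1+q)\,s_{(2)}$.

**Definition.** A permutation is *codominant* if it avoids the pattern $312$. For instance $231$ and $2431$ are codominant; $3142$ is not, because of $3,1,2$.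

**Conjecture** (Abreu and Nigro, "An update on Haiman's conjectures", arXiv:2206.00073 (2022)). For each $w\in S_n$ there exist codominant $w_1,\dots,w_k\in S_n$ such that $\mathrm{ch}(q^{\ell(w)/2}C'_w)$ is a combination of the $\mathrm{ch}(q^{\ell(w_i)/2}C'_{w_i})$ with coefficients in $\mathbb N[q]$.

We use the following standard facts.

**Fact A** (Kazhdan–Lusztig 1979). Let bar be the ring involution with $q^{1/2}\mapsto q^{-1/2}$ and $\overline{T_v}=T_{v^{-1}}^{-1}$. Then $C'_w$ is the unique bar-invariant element of the form $q^{-\ell(w)/2}\sum_{v\le w}P_vT_v$ with $P_v\in\mathbb Z[q]$, $P_w=1$, and $\deg P_v\le(\ell(w)-\ell(v)-1)/2$ for $v<w$.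

Here is a first use. Let $W_I$ be generated by a set $I$ of simple transpositions, with longest element $w_I$. Then $C'_{w_I}=q^{-\ell(w_I)/2}T_{W_I}$. Only bar-invariance needs proof. Comparing coefficients of $T_v$ for $sv>v$, an element $z=\sum_{v\in W_I} z_vT_v$ satisfies $T_sz=qz$ for all $s\in I$ iff $z_{sv}=z_v$ always, i.e. iff $z$ is a multiple of $T_{W_I}$. Apply bar to $T_sx=qx$ for $x=q^{-\ell(w_I)/2}T_{W_I}$: we get $T_s^{-1}\bar x=q^{-1}\bar x$, so $T_s\bar x=q\bar x$ and $\bar x=cx$. Since $T_s^{-1}=q^{-1}T_s+q^{-1}-1$, the coefficient of $T_{w_I}$ in $\bar x$ is $q^{\ell(w_I)/2}q^{-\ell(w_I)}$, so $c=1$. In particular $C'_s=q^{-1/2}(1+T_s)$.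

**Fact B** (Kazhdan–Lusztig). Let $\mu(z,v)$ be the coefficient of $q^{(\ell(v)-\ell(z)-1)/2}$ in $P_{z,v}$. If $vs>v$, then $C'_vC'_s=C'_{vs}+\sum\mu(z,v)C'_z$ over $z<v$ with $zs<z$. If $sv<v$, then $C'_sC'_v=(q^{1/2}+q^{-1/2})C'_v$.

**Fact C** (Björner–Brenti, Ch. 2). $v\le u$ iff for every $i$ the increasingly sorted set $v(\{1,\dots,i\})$ is entrywise $\le$ the sorted set $u(\{1,\dots,i\})$; equivalently $\#\{k\le i:v(k)>j\}\le\#\{k\le i:u(k)>j\}$ for all $i,j$. Also $v\le u$ iff a reduced word of $u$ contains a reduced word of $v$ as a subword.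

**Fact D** (Geck–Pfeiffer). $H_n$ is split semisimple over $\mathbb C(q^{1/2})$; $\chi_q^\lambda(T_v)\in\mathbb Z[q]$ specializes to $\chi^\lambda(v)$ at $q=1$; and $\tau(T_v)=\delta_{v,e}$ defines a trace, which is therefore a linear combination of the $\chi^\lambda_q$.

**Fact E.** If $u$ avoids $3412$ and $4231$, its Schubert variety is smooth (Lakshmibai–Sandhya), and then $P_{v,u}=1$ for all $v\le u$ (Kazhdan–Lusztig). Both $3412$ (via $3,1,2$) and $4231$ (via $4,2,3$) contain $312$, so **$P_{v,u}=1$ for all $v\le u$ when $u$ is codominant.**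

**Fact F.** $\mathrm{ch}(\bar x)=\overline{\mathrm{ch}(x)}$, so $\mathrm{ch}(C'_w)$ is bar-invariant. Indeed, let $\rho$ afford $\chi^\lambda_q$. Then $x\mapsto\overline{\rho(\bar x)}$ (bar applied to matrix entries) is a $\mathbb C(q^{1/2})$-linear irreducible representation. As $T_{v^{-1}}^{-1}$ specializes to $v$ at $q=1$, its character specializes to $\chi^\lambda$. So its character is $\chi_q^\lambda$, that is, $\overline{\chi_q^\lambda(\bar x)}=\chi_q^\lambda(x)$.

The anti-automorphism $T_v\mapsto T_{v^{-1}}$ shows in the same way that $\chi^\lambda_q(T_v)=\chi_q^\lambda(T_{v^{-1}})$ and $P_{v,w}=P_{v^{-1},w^{-1}}$. Composing permutations left to right replaces permutations by inverses, so our choice of convention does not affect $\mathrm{ch}(C'_w)$.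

**Lemma 1 (disjoint supports).** Let $a\in W_I$, $b\in W_K$ with $I\cap K=\emptyset$. Then $C'_aC'_b=C'_{ab}$. Every $v\le ab$ is uniquely $v=a'b'$ with $a'\le a$, $b'\le b$, and $P_{a'b',ab}=P_{a',a}P_{b',b}$.

*Proof.* By uniqueness in Fact A, $C'_a$ is the same computed in $W_I$ or in $S_n$. The left descents of $b'\in W_K$ lie in $K$, so $b'$ is minimal in $W_Ib'$. Hence $\ell(a'b')=\ell(a')+\ell(b')$ and $T_{a'}T_{b'}=T_{a'b'}$. As $W_I\cap W_K=\{e\}$, the map $(a',b')\mapsto a'b'$ is injective. By the subword property, applied to a reduced word of $a$ followed by one of $b$, $\{v\le ab\}=\{a'b':a'\le a,\,b'\le b\}$. So $C'_aC'_b=q^{-\ell(ab)/2}\sum P_{a',a}P_{b',b}T_{a'b'}$ is bar-invariant. If $a'<a$ and $b'<b$, the degree is at most $\frac{\ell(a)-\ell(a')-1}2+\frac{\ell(b)-\ell(b')-1}2\le\frac{\ell(ab)-\ell(a'b')-1}2$; if just one inequality is strict the bound is immediate. Fact A finishes the proof. $\square$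

## 2. Test cases: 312, 3412, 4231 and 62754381

In $S_1$ and $S_2$ every permutation is codominant. In $S_3$ the only exception is $312=s_2s_1$, and Lemma 1 with the trace property gives $\mathrm{ch}(C'_{312})=\mathrm{ch}(C'_{s_2}C'_{s_1})=\mathrm{ch}(C'_{s_1}C'_{s_2})=\mathrm{ch}(C'_{231})$. The conjecture holds there.

Next take $3412=s_2s_1s_3s_2$. Write $T_i=T_{s_i}$ and expand $(1+T_2)(1+T_1)(1+T_3)(1+T_2)$. The term $1$ of the middle product contributes $(1+T_2)^2=(1+q)(1+T_2)$. Each $x\in\{s_1,s_3,s_1s_3\}$ contributes $T_x+T_{s_2x}+T_{xs_2}+T_{s_2xs_2}$, twelve distinct basis elements in all. So the coefficients are $1+q$ on $e,s_2$ and $1$ elsewhere. The degree bound at $s_2$ is $(4-1-1)/2=1$, and by Fact A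
$$C'_{3412}=C'_{s_2}C'_{s_1}C'_{s_3}C'_{s_2},\qquad P_{e,3412}=1+q.$$
Rotate the last factor to the front and use $C'_sC'_s=(q^{1/2}+q^{-1/2})C'_s$. This gives $\mathrm{ch}(C'_{3412})=(q^{1/2}+q^{-1/2})\,\mathrm{ch}(C'_{s_2}C'_{s_1}C'_{s_3})$. Since $s_1,s_3$ commute, another rotation turns the last character into $\mathrm{ch}(C'_{s_1}C'_{s_2}C'_{s_3})=\mathrm{ch}(C'_{2341})$. So
$$\mathrm{ch}(q^{2}C'_{3412})=(1+q)\,\mathrm{ch}(q^{3/2}C'_{2341}),$$
with $2341$ codominant.

Now $4231=vs_1$ with $v=2431$ codominant, $\ell(v)=4$. In Fact B we have $P_{z,v}=1$, so $\mu(z,v)\ne0$ only if $\ell(z)=\ell(v)-1$, and then $z$ arises from $v$ by exchanging two entries that form an inversion. We also need $z(1)>z(2)$. Exchanging $2,1$ gives $1432$; exchanging $4,3$ gives $2341$; exchanging $3,1$ gives $2413$; none of these has $z(1)>z(2)$. Exchanging $4,1$ gives $2134$, of length $1$. So no $z$ occurs, and $C'_{4231}=C'_{v}C'_{s_1}$. As $s_1v=1432<v$, we get $\mathrm{ch}(C'_{4231})=\mathrm{ch}(C'_{s_1}C'_v)=(q^{1/2}+q^{-1/2})\mathrm{ch}(C'_{v})$,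 i.e. $\mathrm{ch}(q^{5/2}C'_{4231})=(1+q)\,\mathrm{ch}(q^2C'_{2431})$.

Finally let $w=62754381$. Abreu and Nigro quote the fact that $P_{e,w}=1+q$ and that there are no codominant $w_0,w_2\in S_8$ with $\mathrm{ch}(C'_w)=\mathrm{ch}(C'_{w_0})+\mathrm{ch}(C'_{w_2})$. It is tempting to see a counterexample here, but powers of $q$ are allowed in the conjecture. Put $v=ws_1=26754381$. It avoids $312$: after each entry, the smaller later entries are decreasing. Also $\ell(v)=1+4+4+3+2+1+1=16$ and $\ell(w)=17$. As before, a term $C'_z$ in $C'_vC'_{s_1}$ needs a $z$ of length $15$ obtained by exchanging an inversion, with $z(1)>z(2)$. If position $1$ is involved, then $z(1)=1$. So position $2$ must receive an entry below $2$, which means exchanging $6$ and $1$; this lowers the length by $1+2\cdot3=7$, because $5,4,3$ lie between them. Hence $C'_w=C'_vC'_{s_1}$. As $s_1v<v$,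
$$\mathrm{ch}(q^{17/2}C'_w)=(1+q)\,\mathrm{ch}(q^{8}C'_v),$$
and this $w$ satisfies the conjecture.

In all the cases with $P_{e,w}=1+q$ the same thing happened: two codominant terms, and they were *equal*. This suggests what to look for: a $w$ with $P_{e,w}(1)=2$ for which the two terms cannot be equal and cannot be different either.

## 3. A family for which positivity fails

For $m\ge3$ put $n=m+7$ and let $w=w^{(m)}\in S_n$ be
$$w=(m+3,\;2,\;1,\;m+4,\;\underbrace{m+2,\,m+1,\dots,5}_{\text{decreasing}},\;3,\;m+7,\;m+6,\;m+5,\;4).$$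

**Theorem 2.** Let $m\ge200$. Then $\mathrm{ch}(q^{\ell(w)/2}C'_w)$ is not a combination, with coefficients in $\mathbb N[q]$, of elements $\mathrm{ch}(q^{\ell(w_i)/2}C'_{w_i})$ with $w_i\in S_n$ codominant. So the conjecture fails in $S_n$ for every $n\ge207$. Here $P_{e,w}=1+q^{m-1}$.

**Theorem 3.** For all sufficiently large $m$, already $\mathrm{ch}(q^{\ell(w)/2}C'_w)|_{q=1}$ is not an $\mathbb N$-linear combination of the $\mathrm{ch}(q^{\ell(u)/2}C'_u)|_{q=1}$, $u$ codominant. So coefficients in $\mathbb N[q^{1/2},q^{-1/2}]$ do not suffice either.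

We shall turn codominant permutations into graphs, so that at $q=1$ a positive expansion of $w$ becomes a statement about two graphs. Two invariants, a chromatic polynomial and a count of independent sets, will then be incompatible.

## 4. Codominant permutations at $q=1$ as graphs

For any $u\in S_n$ let $c_u(v)=P_{v,u}(1)$ if $v\le u$, and $c_u(v)=0$ otherwise. Let $\mathrm{type}(v)$ be the cycle type and $\mathrm{cyc}(v)$ the number of cycles. Since $\sum_\lambda\chi^\lambda(v)s_\lambda=p_{\mathrm{type}(v)}$,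
$$X_u:=\mathrm{ch}(q^{\ell(u)/2}C'_u)\big|_{q=1}=\sum_v c_u(v)\,p_{\mathrm{type}(v)} .\tag{1}$$
We read off two kinds of numbers:
$$\mathrm{chr}_u(k)=\sum_vc_u(v)\,\mathrm{sgn}(v)\,k^{\mathrm{cyc}(v)},\qquad I_r(u)=\sum_{|S|=r}\iota_u(S),\quad \iota_u(S)=\sum_{v\in S_S}c_u(v)\,\mathrm{sgn}(v),\tag{2}$$
where $S_S$ is the group of permutations fixing every point outside $S\subset[n]$. Both are *linear functionals of $X_u$*. For $\mathrm{chr}$ this is clear. For $I_r$, exchange the sums: $v$ is counted $\mathrm{sgn}(v)$ times the number of $r$-sets $S$ containing its support, and this number depends only on the number of fixed points of $v$.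

**Definition.** For codominant $u$ put $h(i)=\max\{u(1),\dots,u(i)\}$ and $d_i=h(i)-i$. Let $G_u$ be the graph on $[n]$ in which $i<j$ are adjacent iff $j\le h(i)$. We call $d=(d_1,\dots,d_n)$ the degree sequence; $d_i$ is the number of later neighbors of $i$.

Clearly $h$ is nondecreasing and $h(i)\ge i$. The graph has the property

**(P)** if $i<j$ are adjacent, then all pairs in $[i,j]$ are adjacent,

since $b\le j\le h(i)\le h(a)$ for $i\le a<b\le j$. Reversing the vertex order preserves (P).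

For example, $u=231$ has $h=(2,3,3)$, $d=(1,1,0)$, and $G_u$ is the path $1-2-3$. The $v\le u$ are $123,132,213,231$, so $\mathrm{chr}_u(k)=k^3-2k^2+k=k(k-1)^2$. Also $\iota_u(\{1,3\})=1$ and $\iota_u(\{1,2\})=1-1=0$.

**Proposition 4.** Let $u\in S_n$ be codominant.

(a) $c_u(v)=1$ if $v(i)\le h(i)$ for all $i$, and $c_u(v)=0$ otherwise.

(b) $\ell(u)=\sum d_i$ is the number of edges of $G_u$.

(c) $\mathrm{chr}_u(k)=\prod_i(k-d_i)$.

(d) $\iota_u(S)$ is $1$ if $S$ is independent in $G_u$ and $0$ otherwise. So $I_r(u)$ is the number of independent $r$-sets.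

(e) $d_{i+1}\ge d_i-1$ and $d_n=0$. The set of values of $d$ is $\{0,\dots,D\}$ with $D=\max d$. For integers $k\ge0$, $\mathrm{chr}_u(k)$ is $0$ if $k\le D$ and positive if $k>D$.

(f) $i,i+1$ are adjacent iff $d_i\ge1$. The number of components of $G_u$ is $\#\{i:d_i=0\}$, and in a connected $G_u$ consecutive vertices are adjacent.

(g) Every nondecreasing $h:[n]\to[n]$ with $h(i)\ge i$ comes from a codominant $u$.

*Proof of (a).* This makes the Bruhat interval explicit. By Fact E we must show that $v\le u$ iff $v(i)\le h(i)$ for all $i$. If $v\le u$, then $v(i)\le\max v(\{1,\dots,i\})\le\max u(\{1,\dots,i\})=h(i)$. Conversely let $v(i)\le h(i)$ for all $i$. We check $\#\{k\le i:v(k)>j\}\le\#\{k\le i:u(k)>j\}$. Let $k_0=\#\{k:h(k)\le j\}$, so $h(k)\le j$ iff $k\le k_0$; neither $u$ nor $v$ exceeds $j$ at positions $\le k_0$.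

* If $i\le k_0$, the left side is $0$.
* If all $u(k)$ with $k_0<k\le i$ exceed $j$, the right side is $i-k_0$, and the left side is at most $i-k_0$.
* Otherwise let $k$ be the last position with $k_0<k\le i$ and $u(k)\le j$. Then $h(k)>j\ge u(k)$, so $h(k)=u(p)$ with $p<k$. Every value $y'\in(j,h(k)]$ occurs before position $k$: otherwise $y'<u(p)$ occurs after $k$, and $u(p),u(k),y'$ form a $312$. So the right side is $(h(k)-j)+(i-k)$. The left side is at most this, since $v(1),\dots,v(k)\le h(k)$.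

*Proof of (b).* As $u(1),\dots,u(i)\le h(i)$, the number $d_i=h(i)-i$ counts the $k>i$ with $u(k)\le h(i)$. An inversion $(i,k)$ has this property. Conversely let $k>i$ and $u(k)\le h(i)=u(p)$ with $p\le i$, so $u(k)<u(p)$. If $u(i)<u(k)$, then $p<i$ and $u(p),u(i),u(k)$ is a $312$. So $(i,k)$ is an inversion. Thus $d_i$ counts the inversions starting at $i$.

*Proof of (c).* We compute $\sum\mathrm{sgn}(v)k^{\mathrm{cyc}(v)}$ over all $v$ with $v(i)\le h(i)$ by deleting $1$ from its cycle. If $v(1)=1$, we get a factor $k$. If $v(1)=j\in\{2,\dots,h(1)\}$ and $v(i)=1$, put $v'(i)=j$ and $v'=v$ elsewhere on $\{2,\dots,n\}$. This is admissible, as $j\le h(1)\le h(i)$. Conversely any admissible $v'$ and any such $j$ determine $v$, since the bound $1\le h(i)$ always holds. The number of cycles is unchanged and the sign flips. So the first point contributes $k-(h(1)-1)=k-d_1$; induct. Only the bounds $v(i)\le h(i)$, with $h$ nondecreasing and $h(i)\ge i$, were used.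

*Proof of (d).* For $v\in S_S$ the condition $v(i)\le h(i)$ is automatic for $i\notin S$. Relabel $S$ increasingly; the argument for (c) applies and at $k=1$ gives $\iota_u(S)=\prod_{i\in S}(1-d_i^S)$, with $d_i^S$ the number of later neighbors of $i$ in $S$. If $S$ is independent this is $1$. If not, let $i$ be the last vertex of $S$ having a later neighbor in $S$. If it had two, they would be adjacent by (P), contradicting the choice of $i$. So $d_i^S=1$ and the product is $0$.

*Proof of (e), (f), (g).* $d_{i+1}=h(i+1)-i-1\ge d_i-1$ and $h(n)=n$. So $d$ descends from its maximum to $0$ in steps of at most one, taking all values in between; the rest of (e) follows from (c). For (f): $i+1\le h(i)$ iff $d_i\ge1$. If $d_i=0$, then $h(a)\le h(i)=i$ for $a\le i$, and no edge joins $[1,i]$ to $[i+1,n]$. For (g), let $u(i)$ be the largest unused value $\le h(i)$; it exists as $h(i)\ge i$. When $h$ jumps at $i$, the value $h(i)$ is new and is taken, so $\max\{u(1),\dots,u(i)\}=h(i)$. A $312$ at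 positions $a<b<c$ would mean that at time $b$ the unused value $u(c)$, with $u(b)<u(c)<u(a)\le h(b)$, was passed over for a smaller one; this is impossible. $\square$

By (P) the later neighbors of a vertex form a clique. Coloring the vertices from last to first shows that $\prod(k-d_i)$ is the chromatic polynomial of $G_u$.

Write $(k)_r=k(k-1)\cdots(k-r+1)$. Taking $h\equiv r$ in the proof of (c),
$$\sum_{v\in S_r}\mathrm{sgn}(v)k^{\mathrm{cyc}(v)}=(k)_r.\tag{3}$$
For $a\ne b$, restricting this sum to $v(a)=b$ gives $-(k)_{r-1}$: the permutation $v\,(a\,b)$ fixes $b$, has opposite sign, and on the other $r-1$ points has as many cycles as $v$, because $b$ has only been cut out of its cycle. Restricting to $v(a)=b$, $v(b)=a$ gives $-k\,(k)_{r-2}$. By inclusion–exclusion,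
$$\sum_{v(a)\ne b,\;v(b)\ne a}\mathrm{sgn}(v)k^{\mathrm{cyc}(v)}=(k)_r+2(k)_{r-1}-k\,(k)_{r-2}.\tag{4}$$

## 5. The core: a large relative of 3412

The permutation $3412$ becomes the case $m=2$ of the following family. Write $[r]=1+q+\dots+q^{r-1}$ and $[r]!=[1][2]\cdots[r]$, the Poincaré polynomial of $S_r$.

**Lemma 5.** Let $m\ge3$, $M=m+2$, $y=(M-1,M,M-2,\dots,3,1,2)\in S_M$. Then $\{v\le y\}=E:=\{v:v(1)\ne M,\ v(M)\ne1\}$. For $v\in E$ we have $P_{v,y}=1$, except that $P_{v,y}=1+q^{m-1}$ if $v(1)=1$ and $v(M)=M$.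

*Proof.* **Step 1: the interval.** This step identifies $\{v\le y\}$ with Fact C. For $2\le i\le M-2$ the set $y(\{1,\dots,i\})$ consists of the top $i$ values, so there is no condition. For $i=1$ the condition is $v(1)\le M-1$. For $i=M-1$ it compares $[M]\setminus\{v(M)\}$ with $[M]\setminus\{2\}$ and says $v(M)\ge2$. So the interval is $E$. Also $\ell(y)=\binom M2-2$.

**Step 2: double cosets.** To use Fact A we must show that
$$\mathcal D:=T_E+q^{m-1}T_J$$
is bar-invariant after scaling, where $J=\{s_2,\dots,s_m\}$, $W_J\cong S_m$ permutes $\{2,\dots,M-1\}$, and $T_J:=T_{W_J}$. This step expands $T_J(1+T_{s_1})(1+T_{s_{M-1}})T_J$, which is bar-invariant up to scaling for an obvious reason.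

We recall the textbook facts on double cosets. For $d$ of minimal length in $W_JdW_J$, put $K'=J\cap dJd^{-1}$, $K=d^{-1}K'd\subset J$, and let $R$ be the set of minimal representatives of $W_K\backslash W_J$. Each element of $W_JdW_J$ is uniquely $adb$ with $a\in W_J$, $b\in R$, and lengths add. Hence
$$T_JT_dT_J=\pi\,T_{W_JdW_J},\qquad\pi=\text{Poincaré polynomial of }W_{K'} .\tag{5}$$
Indeed $T_J=T_{W_K}T_R$. Conjugation by $d$ carries $W_K$ to $W_{K'}$ preserving length, and $d$ is minimal on both sides, so $T_dT_{W_K}=T_{W_{K'}}T_d$. As $T_JT_s=qT_J$ for $s\in J$, $T_JT_{W_{K'}}=\pi T_J$. Finally $T_JT_dT_R=T_{W_JdW_J}$.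

Multiplying by $W_J$ on the left permutes the values $2,\dots,M-1$, on the right the positions $2,\dots,M-1$. So a double coset is determined by which of $v(1),v(M)$ lie in $\{1,M\}$ and what they are. Put
$$D_1=W_Js_1W_J=\{v(M)=M,\,v(1)\ne1\},\qquad D_2=W_Js_{M-1}W_J=\{v(1)=1,\,v(M)\ne M\},$$
$$D_{12}=W_Js_1s_{M-1}W_J=\{v(1),v(M),v^{-1}(1),v^{-1}(M)\notin\{1,M\}\}.$$
The remaining double cosets other than $W_J$ have $v(1)=M$ or $v(M)=1$, so $E=W_J\sqcup D_1\sqcup D_2\sqcup D_{12}$. The elements $d=e,s_1,s_{M-1},s_1s_{M-1}$ have no descents in $J$, so they are minimal. The corresponding $K'$ are $J$, $J\setminus\{s_2\}$, $J\setminus\{s_m\}$, $J\setminus\{s_2,s_m\}$, i.e. symmetric groups on $m,\ m-1,\ m-1,\ m-2$ letters. By (5),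
$$T_J(1+T_{s_1})(1+T_{s_{M-1}})T_J=[m]!\,T_J+[m-1]!\,(T_{D_1}+T_{D_2})+[m-2]!\,T_{D_{12}}.\tag{6}$$

**Step 3: comparing with $\mathcal D$.** This step writes (6) as $[m-2]!$ times $\mathcal D$ plus harmless terms. We have $\mathcal D=(1+q^{m-1})T_J+T_{D_1}+T_{D_2}+T_{D_{12}}$. Divide (6) by $[m-2]!$ and subtract $\mathcal D$. The coefficient of $T_{D_1}$ and of $T_{D_2}$ becomes $[m-1]-1=q[m-2]$. Now $T_{S_{\{1,\dots,M-1\}}}=T_J+T_{D_1}$ and $T_{S_{\{2,\dots,M\}}}=T_J+T_{D_2}$. With $N=[m-1]$ and $[m]=N+q^{m-1}$, the coefficient left for $T_J$ is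
$$[m]N-(1+q^{m-1})-2(N-1)=(N-1)(N-1+q^{m-1})=q[m-2]\cdot q[m-1].$$
So the right side of (6) equals
$$[m-2]!\,\bigl\{\mathcal D+q[m-2]\,(T_{S_{\{1,\dots,M-1\}}}+T_{S_{\{2,\dots,M\}}})+q^2[m-1][m-2]\,T_J\bigr\}.$$

**Step 4: bar-invariance.** This step matches exponents. The elements $q^{-\ell(w_I)/2}T_{W_I}$ and $q^{-(r-1)/2}[r]$ are bar-invariant. So the left side of (6) times $q^{-\binom m2-1}$ is bar-invariant, and so is $q^{-\binom{m-2}2/2}[m-2]!$. Divide. The exponent obtained is $-\ell(y)/2$, because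
$$2\tbinom m2+2-\tbinom{m-2}2=\tfrac{m^2+3m-2}2=\tbinom{m+2}2-2=\ell(y).$$
After multiplication by $q^{-\ell(y)/2}$ the other two terms in braces are bar-invariant, since
$$\ell(y)-\tbinom{m+1}2=m-1=2+(m-3),\qquad\ell(y)-\tbinom m2=2m-1=4+(m-2)+(m-3).$$
Hence $q^{-\ell(y)/2}\mathcal D$ is bar-invariant.

**Step 5: degrees.** For $v\in W_J$ we have $\ell(v)\le\binom m2$, so $(\ell(y)-\ell(v)-1)/2\ge m-1$. Elsewhere the coefficients are $1$, and $y\notin W_J$. By Fact A, $\mathcal D=q^{\ell(y)/2}C'_y$. $\square$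

By (4) with $r=m+2$, plus the extra term $k^2(k)_m$ from the permutations fixing $1$ and $M$ (where $P(1)=2$),
$$\mathrm{chr}_y(k)=(k)_m\,B(k),\qquad B(k)=(k-m)(k-m+1)+k(k-1)=2k^2-2mk+m^2-m.\tag{7}$$
The discriminant of $B$ is $8m-4m^2<0$, so $\mathrm{chr}_y$ has non-real roots. By Proposition 4(c), $X_y$ is not twice some codominant $X_u$. The mechanism of Section 2 is excluded, and one would now try $y$ itself as a counterexample. Here is where this fails.

**Proposition 6.** Let $g,g'\in S_M$ be the codominant permutations with $h_g=(m,M,\dots,M)$ and $h_{g'}=(2,2,M,\dots,M)$. Then $X_y=X_g+X_{g'}$.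

*Proof.* For $a\ne b$ let $A_{ab}=\sum_{v(a)=b}p_{\mathrm{type}(v)}$; by conjugation this does not depend on $(a,b)$. Let $A$ be the sum over all of $S_M$. By Proposition 4(a), $X_g=A-A_{1,M-1}-A_{1,M}$. On the other hand $\sum_{v\in E}p_{\mathrm{type}(v)}=A-A_{1,M}-A_{M,1}+\sum_{v(1)=M,\,v(M)=1}p_{\mathrm{type}(v)}$. Replace $A_{M,1}$ by $A_{1,M-1}$ and add the extra $\sum_{v(1)=1,\,v(M)=M}p_{\mathrm{type}(v)}$. The result is $X_y=X_g+\sum p_{\mathrm{type}(v)}$ over the $v$ preserving $\{1,M\}$. Conjugate $\{1,M\}$ to $\{1,2\}$: the last sum is $X_{g'}$. $\square$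

So at $q=1$ the core $y$ splits into two codominant pieces. The proof moved a constraint from the pair $(M,1)$ to the pair $(1,M-1)$, which is legitimate because no point of the core carries any decoration. This is what to spoil: hang *different* pieces on the two special points. In $w^{(m)}$ these are a symmetric group on three letters and one on four letters.

## 6. The decorated permutation and its invariants

Let the core be $\mathcal K=[3,m+4]$, with $m+2$ points; put $s=3$, $t=m+4$, and call the $m$ points $4,\dots,m+3$ *mids*. Transport $y$ to $\mathcal K$: $y(3)=m+3$, $y(4)=m+4$, $y(i)=m+7-i$ for $5\le i\le m+2$, $y(m+3)=3$, $y(m+4)=4$. Let $w_L,w_R$ be the longest elements of $S_{\{1,2,3\}}$ and $S_{\{m+4,\dots,m+7\}}$. Then $w=y\,w_Lw_R$, as one checks point by point: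

* $1\mapsto3\mapsto m+3$, $\;2\mapsto2$, $\;3\mapsto1$;
* $i\mapsto y(i)$ for $4\le i\le m+3$;
* $m+4\mapsto m+7$, $\;m+5\mapsto m+6$, $\;m+6\mapsto m+5$, $\;m+7\mapsto m+4\mapsto4$.

The three factors use disjoint sets of simple transpositions. By Lemma 1 applied twice, $C'_w=C'_yC'_{w_L}C'_{w_R}$. The $v\le w$ are uniquely $v=v_0\,l\,r$ with $v_0\le y$, $l\in S_{\{1,2,3\}}$, $r\in S_{\{m+4,\dots,m+7\}}$, and $P_{v,w}=P_{v_0,y}$. In particular
$$P_{e,w}=1+q^{m-1},\qquad\ell(w)=\tbinom{m+2}2-2+3+6=\tbinom{m+2}2+7.\tag{8}$$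

**Lemma 7.** $\mathrm{chr}_w(k)=(k)_m\,Q(k)\,B(k)$ with $Q(k)=(k-1)^2(k-2)^2(k-3)$.

*Proof.* If permutations $a,b$ of two sets meeting in one point are multiplied, the two cycles through that point merge, so $\mathrm{cyc}(ab)=\mathrm{cyc}(a)+\mathrm{cyc}(b)-1$ on the union. Here $\mathcal K\cap\{1,2,3\}=\{s\}$ and $\mathcal K\cap\{m+4,\dots,m+7\}=\{t\}$. By (3), $\mathrm{chr}_w=\mathrm{chr}_y\cdot\frac{(k)_3}k\cdot\frac{(k)_4}k=\mathrm{chr}_y\,Q$. Use (7). $\square$

**Lemma 8.** $I_3(w)=17m$ and $I_4(w)=0$.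

*Proof.* **Step 1: factorization.** We show that $\iota_w$ factors along the three parts. If $v=v_0lr$ fixes $x$, then those of $v_0,l,r$ that act on $x$ fix $x$:

* For $x\in\{1,2\}$, $v(x)=v_0(l(x))$. If $l(x)=3$ this lies in $\mathcal K$; otherwise it is $l(x)$. So it equals $x$ only if $l(x)=x$.
* For $x=3$: if $l(3)\ne3$, then $v(3)=l(3)\ne3$. So $l(3)=3$ and then $v_0(3)=3$.
* For $x\ge m+5$: $v(x)=r(x)$ or, if $r(x)=m+4$, $v(x)\in\mathcal K$. So $r(x)=x$.
* For $x=m+4$: if $r(x)\ne x$, then $v(x)=r(x)\ne x$. So $r(x)=x$ and $v_0(x)=x$.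
* On mids only $v_0$ acts.

So $v\in S_S$ iff $v_0,l,r$ are supported in $S$. By (3) at $k=1$, $\sum_{S_A}\mathrm{sgn}=[\,|A|\le1]$ (brackets around a condition mean $1$ if it holds, $0$ if not). Hence
$$\iota_w(S)=\iota_y(S\cap\mathcal K)\,[\,|S\cap\{1,2,3\}|\le1]\,[\,|S\cap\{m+4,\dots,m+7\}|\le1].$$

**Step 2: the core.** For $S\subset\mathcal K$, Lemma 5 gives $\iota_y(S)=\sum_{E\cap S_S}\mathrm{sgn}+\sum_{S_{S\setminus\{s,t\}}}\mathrm{sgn}$. The second sum is $[\,|S\setminus\{s,t\}|\le1]$. If $S$ does not contain both $s$ and $t$, then $S_S\subset E$ and the first sum is $[\,|S|\le1]$. If $s,t\in S$, then (4) at $k=1$ gives $0+2[\,|S|=2]-[\,|S|\le3]$. So, for mids $x$: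

* $\iota_y=2$ on $\emptyset$, on singletons, and on $\{s,t\}$ (namely $2-1+1$);
* $\iota_y=1$ on $\{s,x\}$ and $\{t,x\}$;
* $\iota_y=0$ on all other sets; for instance $\{s,t,x\}$ gives $-1+1$.

**Step 3: summation.** Outside the core, $S$ may contain at most one of $1,2$, and none if $s\in S$; and at most one of $m+5,m+6,m+7$, and none if $t\in S$. So
$$\sum_rI_r(w)z^r=2(1+2z)(1+3z)+2z(1+3z)+2z(1+2z)+2z^2+2mz(1+2z)(1+3z)+mz^2(1+3z)+mz^2(1+2z).$$
The coefficient of $z^3$ is $12m+3m+2m=17m$, that of $z^4$ is $0$. $\square$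

## 7. From a positive expansion to two graphs

Let $m\ge200$ and suppose $\mathrm{ch}(q^{\ell(w)/2}C'_w)=\sum_ic_i\,\mathrm{ch}(q^{\ell(w_i)/2}C'_{w_i})$ with $c_i\in\mathbb N[q]$, $w_i$ codominant.

**Step 1: only two terms.** This step uses the coefficient of $T_e$. By Fact D, $\tau(x)$ depends linearly on $\mathrm{ch}(x)$. Apply $\tau$; since $P_{e,w_i}=1$, $\sum c_i=P_{e,w}=1+q^{m-1}$. So for some codominant $u,u'$, possibly equal,
$$\mathrm{ch}(C'_w)=q^a\,\mathrm{ch}(C'_u)+q^b\,\mathrm{ch}(C'_{u'}),\qquad a=\tfrac{\ell(u)-\ell(w)}2,\quad b=m-1+\tfrac{\ell(u')-\ell(w)}2 .$$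

**Step 2: the lengths.** This step shows $a=b=0$. By Fact F, $(q^a-q^{-a})\mathrm{ch}(C'_u)+(q^b-q^{-b})\mathrm{ch}(C'_{u'})=0$. Divide by $q^{1/2}-q^{-1/2}$ and set $q^{1/2}=1$: $aX_u+bX_{u'}=0$. The coefficient of $p_1^n$ in both $X_u$ and $X_{u'}$ is $1$ (only $v=e$ contributes), so $b=-a$. If $a\ne0$, then $X_u=X_{u'}$ and $X_w=2X_u$, so $\mathrm{chr}_w=2\prod(k-d_i)$ has only real roots. But $B$ has none, a contradiction.

Put $G=G_u$, $G'=G_{u'}$. Then $X_w=X_u+X_{u'}$, $G$ has $\ell(w)$ edges and $G'$ has $\ell(w)-2(m-1)$ edges. Applying the functionals (2), with Proposition 4 and Lemmas 7, 8: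

**(F1)** $\mathrm{chr}_u+\mathrm{chr}_{u'}=(k)_mQB$.

**(F2)** Neither $G$ nor $G'$ has an independent $4$-set, and $I_3(G)+I_3(G')=17m$.

**Step 3: common degrees.** This step cancels $(k)_m$. By Proposition 4(e) both $\mathrm{chr}_u$ and $\mathrm{chr}_{u'}$ are nonnegative at integers $k\ge0$. By (F1) their sum vanishes at $k=0,\dots,m-1$, so both vanish there. Hence $\{0,\dots,m-1\}$ is contained in both degree sequences, and
$$\mathrm{chr}_u=(k)_mT,\quad\mathrm{chr}_{u'}=(k)_mR,\quad T=\prod_{i=1}^7(k-t_i),\quad R=\prod_{i=1}^7(k-r_i),\quad T+R=QB,\tag{9}$$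
with nonnegative integers $t_i,r_i$. By Proposition 4(b) and (8), $\sum t_i=\binom{m+2}2+7-\binom m2=2m+8$ and $\sum r_i=2m+8-2(m-1)=10$.

## 8. The degree sequences, and why they are not enough

**Lemma 9.** For $m\ge200$, in the situation of Section 7: $T=Q\cdot(k-m)(k-m+1)$ and $R=Q\cdot k(k-1)$.

*Proof.* **Step 1: the sum of squares.** Let $e_j$ denote elementary symmetric functions of the roots. We have $Q=k^5-9k^4+31k^3-51k^2+40k-12$. The $k^5$-coefficient in $T+R=QB$ gives $e_2(T)+e_2(R)=(m^2-m)+18m+62=m^2+17m+62$. As $\sum r_i=10$, $16\le\sum r_i^2\le100$, so $0\le e_2(R)\le42$. Write $e_2(R)=40-\eta$ with $-2\le\eta\le40$. Then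
$$\textstyle\sum t_i^2=(2m+8)^2-2e_2(T)=2m^2-2m+20-2\eta\in[2m^2-2m-60,\;2m^2-2m+24].\tag{10}$$

**Step 2: crude bounds.** This step puts $t_1\ge t_2\ge\dots\ge t_7$ near $m,m-1,$ small. First, $T(0)=Q(0)B(0)-R(0)=-12(m^2-m)+\prod r_i\ne0$ since $\prod r_i\le8$. So all $t_i\ge1$. If $\max d(G)\ge m+1$, then by Proposition 4(e) both $m$ and $m+1$ are among the $t_i$, and $\sum t_i^2\ge2m^2+2m+1$, against (10). If two $t_i$ equal $m$, then $\sum t_i^2\ge2m^2$, against (10). So $t_1=m-x$, $t_2=m-1-y$ with integers $x,y\ge0$.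

Since $\sum t_i^2\le t_1\sum t_i$, we have $t_1\ge\frac{2m^2-2m-60}{2m+8}>m-6$, because $(m-6)(2m+8)=2m^2-4m-48$. So $x\le5$. From $\sum t_i^2\le t_1^2+t_2(2m+8-t_1)$ we get, expanding $(m-x)^2+(m-1-y)(m+8+x)$,
$$mx-x^2+x+y(m+8+x)\le9m+52 .$$
As $mx-x^2+x\ge0$, $y(m+8)\le9m+52<9(m+8)$, so $y\le8$ and $z:=x+y\le13$.

**Step 3: $z=0$.** The numbers $t_3,\dots,t_7\ge1$ have sum $9+z$, so $\sum_{i\ge3}t_i^2\le(5+z)^2+4$. Insert this into (10):
$$398z\le2mx+2(m-1)y=x^2+y^2+\sum_{i\ge3}t_i^2-19+2\eta\le z^2+(z+5)^2+65 .$$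
For $2\le z\le13$ the right side is at most $558<796$; for $z=1$ it is $102<398$. So $z=0$: $t_1=m$, $t_2=m-1$.

**Step 4: the remaining roots.** Let $T_1=\prod_{i\ge3}(k-t_i)$. Its root sum is $9$, as is that of $Q$, so $\deg(Q-T_1)\le3$. From (9),
$$(Q-T_1)(k-m)(k-m+1)=R-Q\,k(k-1).$$
At $k=j\in\{0,1,2,3\}$ the right side is $R(j)$, since $Q\,k(k-1)$ vanishes at these points. By the inequality of arithmetic and geometric means, $|R(j)|\le\prod(j+r_i)\le\left(\frac{7j+10}7\right)^7\le\left(\frac{31}7\right)^7<33500$. But $(m-j)(m-1-j)\ge197\cdot196=38612$. So the integer $Q(j)-T_1(j)$ is $0$ at four points, and $Q=T_1$. Then $R=Q\,k(k-1)$. $\square$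

As multisets,
$$d(G)=\{0,\dots,m-1\}\cup\{m,m-1,1,1,2,2,3\},\qquad d(G')=\{0,\dots,m-1\}\cup\{0,1,1,1,2,2,3\}.\tag{11}$$
By Proposition 4(f), $G$ is connected and $G'$ has exactly two components.

One would hope that (11) is already absurd. It is not. The sequences
$$(1,1,2,2,3,m-1,m,m-1,m-2,\dots,1,0)\quad\text{and}\quad(0,1,1,1,2,2,3,m-1,m-2,\dots,1,0)$$
have the multisets (11), drop by at most one at each step, and come from $h=(2,3,5,6,8,m+5,m+7,\dots,m+7)$ and $h=(1,3,4,5,7,8,10,m+7,\dots,m+7)$. By Proposition 4(g) they belong to codominant permutations. For this pair (F1) and the edge counts hold. So the chromatic functional, even together with lengths, cannot refute the conjecture for $w$. But the first of these graphs has the independent $4$-set $\{1,3,6,m+6\}$ (as $h(1)=2$, $h(3)=5$, $h(6)=m+5$), in conflict with (F2). Independent sets carry the information that is missing. We now show that (11) and (F2) together are contradictory. From here on we use only (F2), (11), and $m\ge200$.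

## 9. Independent triples in the two-component graph

**Lemma 10.** Either $I_3(G)=6m$ (Case I), or $I_3(G)=5m+c$ with $c\in\{3,4\}$ (Case II).

*Proof.* We compute $I_3(G')$ up to a small ambiguity and use (F2). Let $d_p(G')=m-1$. By (P), $C=\{p,\dots,p+m-1\}$ is a clique. By (11), $G'$ has $\binom m2+10$ edges, so $10$ edges are not inside $C$; $O'=V\setminus C$ has $7$ vertices. Each of the ten edges meets at most one vertex of $C$, and $m>10$, so some vertex of $C$ has no neighbor in $O'$. As there is no independent $4$-set, $O'$ contains no independent $3$-set.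

*Case I: $C$ is a component.* Then $O'$ spans $10$ edges and has $21-10=11$ nonadjacent pairs. An independent triple has at most one vertex in $C$ and at most two in $O'$, so it consists of such a pair and any vertex of $C$. Thus $I_3(G')=11m$ and $I_3(G)=6m$.

*Case II: $C$ is not a component.* Let $C\cup O'_H$ with $O'_H\ne\emptyset$ be the component containing $C$, and $K$ the other component. There are no edges between $O'_H$ and $K$, and $O'$ has no independent $3$-set, so both are cliques. Let $|K|=c$, $|O'_H|=f=7-c$, and let $\xi\ge1$ be the number of edges between $C$ and $O'_H$. Then $\binom c2+\binom f2+\xi=10$. Sizes $1,6$ give $15$ and sizes $2,5$ give $11$, both too many. So $(c,f)\in\{(3,4),(4,3)\}$ and $\xi=1$. An independent triple has exactly one vertex in each of the cliques $K,C,O'_H$, so $I_3(G')=c(mf-1)=12m-c$ and $I_3(G)=5m+c$. $\square$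

## 10. Independent triples in the connected graph: the contradiction

**Step 1: a nearly complete interval.** This step locates almost all of $G$. In $d(G)$ the value $m$ occurs once, $m-1$ twice, $m-2$ once. Let $d_p=m$. Then $d_{p+1}\ge m-1$, so $d_{p+1}=m-1$. Let $p'\ne p+1$ be the other position with value $m-1$. Now $d_{p'+1}\in\{m,m-1,m-2\}$.

* If it is $m$, then $p'=p-1$.
* It is not $m-1$: that would force $p'+1=p+1$, but $d_p=m$.
* If it is $m-2$, consider $d_{p+2}\in\{m-1,m-2\}$. The value $m-2$ would force $p+2=p'+1$, i.e. $p'=p+1$, which is excluded. So $d_{p+2}=m-1$ and $p'=p+2$.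

If $p'=p-1$: $\{p,\dots,p+m\}$ is a clique, and $p-1$ is adjacent within it exactly to $p,\dots,p+m-2$. If $p'=p+2$: $h(p)=h(p+1)=p+m$ and $h(p+2)=p+m+1$, so $\{p,\dots,p+m\}$ and $\{p+2,\dots,p+m+1\}$ are cliques and $p+m+1$ is not adjacent to $p,p+1$. This is the mirror image. From here on only (P), connectedness, edge numbers and independent sets are used, so after reversing the order if necessary:

*$V$ contains an interval $\mathcal C$ of $m+2$ vertices, with first vertex $\mathsf u$, last vertex $\mathsf z$ and last but one $\mathsf z'$, whose only nonadjacent pairs are $\{\mathsf u,\mathsf z\}$ and $\{\mathsf u,\mathsf z'\}$.*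

**Step 2: a free vertex.** This step controls how the rest is attached. By (11), $G$ has $\binom m2+2m+8=\binom{m+2}2+7$ edges, of which $\binom{m+2}2-2$ lie in $\mathcal C$. The remaining $9$ lie inside $O=V\setminus\mathcal C$, $|O|=5$, or between $O$ and $\mathcal C$. As $m-1>9$, there is a vertex $\mathsf f\in\mathcal C\setminus\{\mathsf u,\mathsf z,\mathsf z'\}$ with no neighbor in $O$; it is adjacent to all other members of $\mathcal C$. Let $O_1,O_2$ be the parts of $O$ to the left and to the right of $\mathcal C$.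

* There are no edges between $O_1$ and $O_2$: by (P) such an edge would make $\mathsf f$ adjacent to its ends.
* For $o\in O_1$ (resp. $O_2$) the neighbors in $\mathcal C$ form an initial (resp. final) segment of $\mathcal C$ not reaching $\mathsf f$, by (P).
* $O$ has no independent $3$-set; otherwise add $\mathsf f$ and contradict (F2).

**Step 3: counting triples.** This step translates $I_3(G)$ into data about $O$. Let $N$ be the number of nonadjacent pairs in $O$. Then $O$ spans $10-N$ edges, and there are $x=N-1$ edges between $O$ and $\mathcal C$. Let $N_{\mathcal C}(o)$ be the set of neighbors of $o$ in $\mathcal C$, and $Y=\sum|N_{\mathcal C}(o)\cup N_{\mathcal C}(o')|$ over the nonadjacent pairs $\{o,o'\}$ in $O$. Let $N'$ be the number of pairs consisting of $o\in O$ and one of the nonedges $\{\mathsf u,\mathsf z\},\{\mathsf u,\mathsf z'\}$ with $o$ adjacent to neither of its ends. No independent triple lies in $\mathcal C$ (as $\mathsf z,\mathsf z'$ are adjacent) or in $O$. Counting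 those with two vertices, or one vertex, in $O$,
$$I_3(G)=N(m+2)-Y+N',\qquad0\le Y\le90,\quad0\le N'\le10 .$$
In Case I, $(N-6)m=Y-N'-2N\in[-30,90]$; in Case II, $(N-5)m=Y-N'-2N+c\in[-27,94]$. Since $m\ge200$,
$$\text{Case I: }N=6,\ Y=12+N';\qquad\text{Case II: }N=5,\ Y-N'=10-c\in\{6,7\}.\tag{12}$$

**Step 4: $O_1$ and $O_2$ both nonempty is impossible.** Both are cliques, since a nonadjacent pair in one and a vertex of the other would be independent. Let $o_1+o_2=5$ be their sizes. Then $N=o_1o_2\in\{4,6\}$. By (12) we are in Case I, $\{o_1,o_2\}=\{2,3\}$, and $x=5=x_1+x_2$, with $x_i$ the number of edges between $O_i$ and $\mathcal C$. Neighborhoods of $O_1$ and $O_2$ in $\mathcal C$ lie on opposite sides of $\mathsf f$, so $Y=o_2x_1+o_1x_2$. Let $\alpha$ be the number of neighbors of $\mathsf u$ in $O_1$ and $\beta$ the number of edges from $\{\mathsf z,\mathsf z'\}$ to $O_2$. So $\alpha\le\min(o_1,x_1)$ and $\beta\le x_2$. Vertices of $O_1$ are not adjacent to $\mathsf z,\mathsf z'$, those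 of $O_2$ not to $\mathsf u$; so $N'=2(o_1-\alpha)+2o_2-\beta$. Then $Y=12+N'$ reads $o_2x_1+o_1x_2=22-2\alpha-\beta$.

* $(o_1,o_2)=(2,3)$: $10+x_1=22-2\alpha-\beta$, so $2\alpha=12-x_1-\beta\ge12-x_1-x_2=7$, contradicting $\alpha\le2$.
* $(o_1,o_2)=(3,2)$: $10+x_2=22-2\alpha-\beta$, so $2\alpha=12-x_2-\beta\ge12-2x_2$, i.e. $\alpha\ge6-x_2=x_1+1$, contradicting $\alpha\le x_1$.

**Step 5: $O$ on one side is impossible.** Number $O$ as $o_1,\dots,o_5$ outwards from $\mathcal C$. As $G$ is connected, consecutive vertices are adjacent, so $O$ contains the path $o_1o_2o_3o_4o_5$.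

In Case I, $O$ spans $10-6=4$ edges, so it is this path and $\{o_1,o_3,o_5\}$ is independent, a contradiction.

In Case II, $O$ spans $5$ edges: the path and one further edge. By (P) a further edge joining vertices at distance $3$ or more would bring others with it, so it is some $o_io_{i-2}$. Since $\{o_1,o_3,o_5\}$ is not independent, it is $o_5o_3$ or $o_3o_1$. Let $e_i=|N_{\mathcal C}(o_i)|$. By (P), the sets $N_{\mathcal C}(o_i)$ are nested segments at the near end of $\mathcal C$, with $e_1\ge e_2\ge\cdots$; and $e_i>0$ forces $o_i$ to be adjacent to all $o_j$ with $j<i$. Also $\sum e_i=x=4$. If $O$ lies to the left, the near end is $\mathsf u$, and $o_i$ meets both nonedges or neither, so $N'=2\,\#\{i:e_i=0\}$. If $O$ lies to the right, the near end is $\mathsf z$, and $N'=\#\{i:e_i=0\}+\#\{i:e_i\le1\}$. In both cases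
$$N'\ge2\,\#\{i:e_i=0\}.$$

*Extra edge $o_5o_3$.* Then $o_3,o_4,o_5$ are not adjacent to $o_1$, so $e_3=e_4=e_5=0$ and $e_1+e_2=4$. The nonadjacent pairs are $o_5o_2,o_5o_1,o_4o_2,o_4o_1,o_3o_1$. By nestedness each union has size the larger $e$, so $Y=3e_1+2e_2=8+e_1$. If $e_1=4$, four of the $e_i$ vanish, so $N'\ge8$ and $Y-N'\le12-8=4$. If $e_1\le3$, then $N'\ge6$ and $Y-N'\le11-6=5$.

*Extra edge $o_3o_1$.* Then $e_4=e_5=0$, so $N'\ge4$. The nonadjacent pairs are $o_5o_3,o_5o_2,o_5o_1,o_4o_2,o_4o_1$, so $Y=e_3+2e_2+2e_1=8-e_3\le8$. Hence $Y-N'\le4$.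

So $Y-N'$ is never $6$ or $7$, contradicting (12). This proves Theorem 2: the conjecture is false. $\blacksquare$

## 11. Failure already at $q=1$

*Proof of Theorem 3.* A combination with coefficients in $\mathbb N[q^{1/2},q^{-1/2}]$ specializes at $q^{1/2}=1$ to an $\mathbb N$-combination, so only the first assertion needs proof. Suppose $X_w=\sum c_iX_{w_i}$ with $c_i\in\mathbb N$, $w_i$ codominant. The coefficient of $p_1^n$ gives $\sum c_i=P_{e,w}(1)=2$, so $X_w=X_u+X_{u'}$, and (F1), (F2) hold. Step 3 of Section 7 applies up to and including (9), but we no longer know the edge numbers, hence not $\sum t_i$ and $\sum r_i$ separately. Sections 9 and 10 use only (F2), (11), and $m\ge200$. So it suffices to prove the conclusion of Lemma 9, up to exchanging $u,u'$, for large $m$. Order $t_1\ge\dots\ge t_7$, $r_1\ge\dots\ge r_7$. Implied constants are absolute. The coefficients of $T+R=QB$ give $e_j(T)+e_j(R)=E_j$ with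
$$E_1=2m+18,\qquad E_2=m^2+17m+62,\qquad E_3=9m^2+53m+102 .$$

**Step 1: one polynomial carries both large roots.** We have $t_3^3\le t_1t_2t_3\le e_3(T)\le E_3$, so $t_3=O(m^{2/3})$, and likewise $r_3$. Put $\sigma=\sum_{i\ge3}t_i$, $A=t_1+t_2$, $A'=r_1+r_2$. In $e_2(T)=t_1t_2+A\sigma+e_2(t_3,\dots,t_7)$ the last two terms are $O(m^{5/3})$, and similarly for $R$. So
$$t_1t_2+r_1r_2\ge m^2-O(m^{5/3}).$$
Since $A+A'\le2m+18$, also $t_1t_2+r_1r_2\le\frac{A^2+A'^2}4\le(m+9)^2-\frac{AA'}2$. Thus $AA'=O(m^{5/3})$ and $A^2+A'^2\ge4m^2-O(m^{5/3})$, so $\max(A,A')\ge m$ for large $m$. Exchanging $u,u'$ if necessary, $A\ge m$. Then $A'=O(m^{2/3})$, $r_1r_2=O(m^{4/3})$, and $t_1t_2\ge m^2-O(m^{5/3})$. With $A\le2m+18$, $(t_1-t_2)^2=A^2-4t_1t_2=O(m^{5/3})$, and $A\ge2\sqrt{t_1t_2}\ge2m-o(m)$. So $t_1,t_2=m+o(m)$. Also $Y_R:=\sum r_i=O(m^{2/3})$.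

**Step 2: the small roots of $T$ are bounded.** $t_1t_2\sigma\le e_3(T)\le9m^2+O(m)$, so the integer $\sigma$ satisfies $\sigma\le9$ for large $m$.

**Step 3: the roots of $R$ are bounded.** We have $A=2m+18-\sigma-Y_R$ and $t_1t_2\le A^2/4$, so
$$m^2+17m+62=E_2\le\Bigl(m+9-\tfrac{\sigma+Y_R}2\Bigr)^2+(2m+18)\sigma+\tfrac{\sigma^2}2+\tfrac{Y_R^2}2 .$$
Expanding the square, the terms in $m$ are $m^2+18m-m(\sigma+Y_R)$, whence $mY_R\le m(1+\sigma)+O(1)+O(Y_R^2)$. As $Y_R^2=Y_R\,O(m^{2/3})$, we get $Y_R(1-o(1))\le1+\sigma+o(1)$. So $Y_R\le1+\sigma\le10$ for large $m$, both sides being bounded integers.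

**Step 4: identification.** Let $T_1=\prod_{i\ge3}(k-t_i)$ and $U=(k-t_1)(k-t_2)$. For $j=0,\dots,4$ we have $T_1(j)U(j)+R(j)=Q(j)B(j)$, with $U(j)/m^2\to1$, $B(j)/m^2\to1$, and $T_1(j),R(j)$ bounded. Dividing by $m^2$, $T_1(j)-Q(j)\to0$, so these integers agree for large $m$. Both polynomials are monic of degree $5$ and agree at five points, so $T_1=Q$. Hence $R=Q(B-U)$, and $B-U$ is monic quadratic with roots among the $r_i$: $B-U=(k-r)(k-r')$ with integers $r,r'\ge0$. Put $\rho=r+r'$. As $Q$ has root sum $9$, $9+\rho=Y_R\le10$, so $\rho\le1$. Comparing coefficients in $U=B-(k-r)(k-r')$, $t_1+t_2=2m-\rho$ and $t_1t_2=m^2-m-rr'$, so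
$$(t_1-t_2)^2=4m(1-\rho)+\rho^2+4rr' .$$

* If $\rho=0$, then $r=r'=0$ and $t_{1,2}=m\pm\sqrt m$. The degree sequence of $u$ consists of $0,\dots,m-1$, of $m\pm\sqrt m$, and of the roots $1,1,2,2,3$ of $Q$. It contains $t_1>m$ but not $m$, contradicting Proposition 4(e).
* So $\rho=1$ and $\{r,r'\}=\{0,1\}$. Then $(t_1-t_2)^2=1$, $t_1+t_2=2m-1$, and $\{t_1,t_2\}=\{m,m-1\}$.

Thus $T=Q(k-m)(k-m+1)$ and $R=Q\,k(k-1)$, which is the conclusion of Lemma 9. So (11) holds, and Sections 9 and 10 give the contradiction. $\blacksquare$
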